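# Integer distances against planarity: quasi-isometries to planar graphs

## 1. The theorem, and what it rules out

All graphs are finite, and $d_G$ denotes the graph distance of $G$. The definitions of quasi-isometry and minor are recalled in Section 2.

**Theorem 1.** For all integers $t\ge 5$, $k\ge 1$, $\ell\ge 2$ there is a finite connected graph $G=G_{t,k,\ell}$ such that

1. $G$ is $(1+\frac1k,5)$-quasi-isometric to a finite connected planar graph;
2. if $G$ is $(1,C')$-quasi-isometric to a graph with no $K_t$ minor, where $C'\ge 1$ is an integer, then $C'\ge \log_2\ell/115000$.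

**Corollary 2.** Let $\mathcal D$ be any class of connected graphs that contains all finite connected planar graphs and is contained in the class of $K_t$-minor-free graphs for some $t$. Then for every $L>1$ and $C\ge 5$ there is no $C'$ such that every finite graph that is $(L,C)$-quasi-isometric to a member of $\mathcal D$ is $(1,C')$-quasi-isometric to a member of $\mathcal D$. Moreover, for fixed $t\ge5$ and $k$ we have $|V(G_{t,k,\ell})|=O_{t,k}(\ell^4)$, so the necessary additive error is $\Omega_{t,k}(\log|V(G)|)$.

Here is the question behind these statements. Suppose a graph $G$ looks like a planar graph if we allow distances to be distorted by a factor $L$ and an additive error $C$. Can we replace the planar graph by another planar graph, better adapted to $G$, so that only an additive error remains, bounded in terms of $L$ and $C$ alone? For other targets the answer is yes: a connected graph that is $(L,C)$-quasi-isometric to a tree is $(1,C')$-quasi-isometric to a tree with $C'=C'(L,C)$, and the same holds for cycles, and for the finite connected graphs with no $K_{1,k}$ minor, for each fixed $k$. The question for planar graphs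 comes from Eli Berger and Paul Seymour, "Bounded diameter tree-decompositions", arXiv:2306.13282 (2023).

For planar graphs the answer is no, for every $L>1$, and already with $C=5$. Indeed, take $t=5$; planar graphs have no $K_5$ minor. Given $L>1$, choose $k$ with $1+\frac1k\le L$. By part 1 every graph $G_{5,k,\ell}$ is $(L,5)$-quasi-isometric to a connected planar graph. If a single $C'$ worked for all of them, we could enlarge it to an integer at least $1$, and part 2 would give $\log_2\ell\le 115000\,C'$ for every $\ell\ge2$, which is absurd. Corollary 2 says that the target may even be enlarged, for example to the connected members of any proper minor-closed class containing all planar graphs, such as the graphs embeddable in a fixed surface, and the first step still fails.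

## 2. Quasi-isometries, minors, and two trivial regimes

**Definition (quasi-isometry).** Let $L\ge1$, $C\ge0$. A map $\phi:V(G)\to V(H)$ is an $(L,C)$-quasi-isometry if
$$\tfrac1L\,d_G(u,v)-C\le d_H(\phi(u),\phi(v))\le L\,d_G(u,v)+C\qquad\text{for all }u,v\in V(G),$$
and every $y\in V(H)$ has $d_H(\phi(v),y)\le C$ for some $v\in V(G)$. We say that $G$ is $(L,C)$-quasi-isometric to $H$ if such a map exists.

Increasing $L$ or $C$ keeps the property. For an example, let $G$ have vertices $0,1,\dots,2N$, with $i\ne j$ adjacent when $|i-j|\le2$, so that $d_G(i,j)=\lceil |i-j|/2\rceil$. The identity map to the path on $0,\dots,2N$ is a $(2,0)$-quasi-isometry. But $i\mapsto\lfloor i/2\rfloor$ is a $(1,1)$-quasi-isometry to the path on $0,\dots,N$: both $\lceil|i-j|/2\rceil$ and $|\lfloor i/2\rfloor-\lfloor j/2\rfloor|$ differ from $|i-j|/2$ by at most $\frac12$. By changing the target we have absorbed the factor $2$ into an additive error. The question is whether planar graphs always allow this.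

**Definition (minor).** $H$ has a $K_t$ minor if it contains $t$ pairwise disjoint connected vertex sets, any two of them joined by an edge of $H$. Equivalently, it suffices to have $t$ disjoint connected sets and, for each pair, a path joining the two sets, such that the paths are pairwise disjoint and have their interiors outside all the sets: contract the paths.

In two regimes nothing can go wrong. If $L=1$, take $C'=C$. If $C=0$ and $L<2$, an $(L,0)$-quasi-isometry $\phi$ is an isomorphism: it is injective since $d_H(\phi u,\phi v)\ge d_G(u,v)/L>0$ for $u\ne v$; it is surjective since $C=0$; if $d_G(u,v)=1$ then $0<d_H(\phi u,\phi v)\le L<2$, so the distance is $1$; and if $d_H(\phi u,\phi v)=1$ then $d_G(u,v)\le L<2$, so $u,v$ are adjacent. So $L>1$ is needed in a counterexample, and when $L<2$ so is some positive $C$.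

## 3. Crossing geodesics turn distances into a mass distribution

What does planarity say about distances? Here is a clean model. Let $H$ be a connected plane graph whose outer face is bounded by a cycle, and let $A_1,A_2,B_2,B_1$ be distinct vertices of this cycle, in this cyclic order. Think of $A_1,A_2$ as lower and upper points on the left, and of $B_1,B_2$ as lower and upper points on the right. Then every path from $A_1$ to $B_2$ meets every path from $A_2$ to $B_1$. Otherwise draw, in the outer face, a $4$-cycle through $A_1,A_2,B_2,B_1$ and one more vertex beyond it joined to all four; together with the two disjoint paths this is a planar drawing of a subdivision of $K_5$. Now let the two paths be geodesics, with a common vertex $h$. Splitting both at $h$ and recombining,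
$$d(A_1,B_1)+d(A_2,B_2)\le d(A_1,h)+d(h,B_1)+d(A_2,h)+d(h,B_2)=d(A_1,B_2)+d(A_2,B_1).$$

With more points $A_1,A_2,\dots$ going up the left side and $B_1,B_2,\dots$ going up the right side, put $f(i,j)=d_H(A_i,B_j)$ and
$$\mu_{\alpha\beta}=f(\alpha,\beta+1)+f(\alpha+1,\beta)-f(\alpha,\beta)-f(\alpha+1,\beta+1).$$
The inequality says $\mu_{\alpha\beta}\ge0$, so $\mu$ is a mass distribution on the cells $(\alpha,\beta)$. Summing over $j\le\beta<j'$ telescopes to $f(\alpha,j')-f(\alpha,j)-f(\alpha+1,j')+f(\alpha+1,j)$, and then summing over $i\le\alpha<i'$ gives
$$\sum_{i\le\alpha<i',\ j\le\beta<j'}\mu_{\alpha\beta}=f(i,j')+f(i',j)-f(i,j)-f(i',j').\tag{1}$$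
The right side involves only four distances. Hence an additive error $O(C')$ in $f$ changes the mass of every box by only $O(C')$, however large the box is.

Two computations by hand. In the integer grid $\{0,\dots,R\}\times\{0,\dots,\ell\}$ with $A_i=(0,i)$, $B_j=(R,j)$ we have $f(i,j)=R+|i-j|$. With $d=\beta-\alpha$ this gives $\mu_{\alpha\beta}=|d+1|+|d-1|-2|d|$, which is $2$ if $\alpha=\beta$ and $0$ otherwise. All the mass sits on the diagonal. If instead $f(i,j)=a+\frac b2(i-j)^2$, then $\mu_{\alpha\beta}=\frac b2\big((d+1)^2+(d-1)^2-2d^2\big)=b$. The mass is uniform.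

Distances in a graph are integers, so the masses $\mu_{\alpha\beta}$ are integers, and $\mu$ is a finite multiset of points. So if $G$ contains a piece whose left-to-right distances are quadratic in the height difference, with small density $b$, then a planar $H$ that is $(1,C')$-close to $G$ should give an honest point set whose number of points in every box is within $O(C')$ of the area prediction. On a line this is harmless: among the points $(i-\frac12)/K$, $1\le i\le K$, the number in $[0,x)$ is within $\frac12$ of $Kx$. In the unit square it is not. The $K$ diagonal points $\big(\frac{i-1/2}K,\frac{i-1/2}K\big)$ with $K$ even have $K/2$ points in $[0,\frac12)^2$, against a prediction of $K/4$. The $s\times s$ grid points $\big(\frac{i-1/2}s,\frac{j-1/2}s\big)$ have $s$ points in $[0,x)\times[0,y)$ when $x$ is slightly above $\frac1{2s}$ and $y$ is close to $1$, against a prediction close to $s/2=\sqrt K/2$. Section 10 proves that every set of $K$ points has an error of order at least $\log K$ somewhere.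

There are two tasks. We need a $G$ with quadratic distances that is still $(1+\frac1k,5)$-close to a planar graph, and we need a substitute for the clean model, since $\phi$ is only coarse and $H$ comes with no outer cycle.

## 4. A norm that is quadratic in the height

From now on $t\ge5$, $k\ge1$, $\ell\ge2$ are fixed, and
$$\delta=\tfrac1k,\qquad R=2k\ell,\qquad m_0=12R,\qquad T=10R,\qquad L_0=1+\tfrac\delta2\le\tfrac32 .$$
Thus $\delta R=2\ell$, $\ell\le R/2$ and $R\ge4$. We want a norm within a factor $1+\frac\delta2$ of the $\ell_1$ norm, which is the metric of the grid, and exactly quadratic in $y$ for nearly horizontal vectors. Put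
$$N(x,y)=\max_{|\theta|\le1}\Big[\big(1+\tfrac\delta2(1-\theta^2)\big)|x|+\theta y\Big].$$

For each $\theta$ the bracket is sublinear in $(x,y)$, because the coefficient of $|x|$ is positive; so $N$ is sublinear. Replacing $\theta$ by $-\theta$ shows $N(-z)=N(z)$. Taking $\theta=\pm1$ gives $N(x,y)\ge|x|+|y|$, and the bracket is always at most $L_0|x|+|y|$. Hence $N$ is a norm and
$$\|z\|_1\le N(z)\le L_0\|z\|_1 .\tag{2}$$
The bracket is a concave quadratic in $\theta$ with derivative $-\delta\theta|x|+y$. If $x>0$ and $|y|\le\delta x$, the maximum is at $\theta=y/(\delta x)$, which lies in $[-1,1]$, and there the value is $L_0x-\frac{y^2}{2\delta x}+\frac{y^2}{\delta x}$. So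
$$N(x,y)=L_0x+\frac{y^2}{2\delta x}\qquad(x>0,\ |y|\le\delta x).\tag{3}$$
If $|y|\ge\delta|x|$ the maximum is at an endpoint and $N(x,y)=|x|+|y|$; in particular $N(0,y)=|y|$. For $k=1$, for instance, $N(1,0)=\frac32$, $N(1,\frac12)=\frac{13}8$ and $N(1,1)=2$.

**Definition (gadget).** $Q$ is the graph whose vertices are the points of $([0,R]\times[0,\ell])\cap\frac1{m_0}\mathbb Z^2$, with distinct $a,b$ adjacent if and only if $N(a-b)\le1$. Its corners are $BL=(0,0)$, $TL=(0,\ell)$, $TR=(R,\ell)$, $BR=(R,0)$; this is their clockwise order.

**Lemma 3.** For all $a,b\in V(Q)$,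
$$N(a-b)\le d_Q(a,b)\le N(a-b)+2,\tag{4}$$
and $\mathrm{diam}(Q)\le 3R$.

**Proof.** The lower bound is the triangle inequality for $N$ along a path. For the upper bound let $a\ne b$, let $D_0=N(a-b)$ and $s=\lceil D_0\rceil+1$. Divide the segment from $a$ to $b$ into $s$ equal parts and round the division points down, coordinatewise, to $\frac1{m_0}\mathbb Z^2$. The ends do not move, and since $0,R,\ell$ are multiples of $\frac1{m_0}$ the rounded points stay in the rectangle. Consecutive rounded points differ by $\frac1s(b-a)$ plus a vector whose coordinates have absolute value at most $\frac1{m_0}$, so by (2) their difference has norm at most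
$$\frac{D_0}s+L_0\frac2{m_0}\le 1-\frac1s+\frac3{m_0},$$
using $D_0\le s-1$. This is at most $1$ provided $s\le m_0/3=4R$. By (2), $D_0\le\frac32(R+\ell)\le\frac94R$, so $s<D_0+2\le\frac94R+2\le4R$, since $R\ge4$. So consecutive rounded points are equal or adjacent, and $d_Q(a,b)\le s<D_0+2$. In particular $d_Q(a,b)\le\frac94R+2\le3R$. $\square$

## 5. Wiring the gadgets into a drawing of $K_t$

We need a frame that forces geodesics to cross in $H$. The frame is $K_t$: it cannot live in $H$ without crossings, and the gadgets sit exactly where its drawing crosses itself.

Draw $K_t$ with straight edges and vertices in convex position, so that no three edges pass through a common interior point. (Three such edges would have six distinct ends, and moving one end slightly destroys the concurrence.) Let $\Gamma$ be the plane graph obtained by making each crossing a vertex of degree $4$. It has no loops, and since $t\ge5$ there is at least one crossing. Form $G$ as follows.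

- Each original vertex $z$ of $K_t$ stays a vertex of $G$, called a hub.
- Each crossing $\xi$ is replaced by a copy $Q_\xi$ of $Q$.
- Each edge of $\Gamma$ becomes a path of length $T$, called a link. At a crossing $\xi$ of two edges of $K_t$, the four links are attached to the four corners of $Q_\xi$ in the clockwise order of the drawing.

Around $\xi$ the two edges alternate, so one of them uses the opposite corners $BL,TR$, and the other uses $TL,BR$. Hubs and gadgets are called cores. Each link belongs to exactly one edge of $K_t$ and joins two distinct cores; each corner is the end of exactly one link. The graph $G$ is connected.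

**Lemma 4.**

1. Vertices in different cores are at distance at least $T$ in $G$.
2. A walk from a corner $c$ of $Q_\xi$ to a different corner $c'$ of $Q_\xi$, with at least one interior vertex and all interior vertices outside $Q_\xi$, has length at least $2T$.
3. $d_G=d_Q$ on each $Q_\xi$.

**Proof.** To get from one core to another one must traverse a full link; this is item 1. In item 2 the walk leaves along the link at $c$. It cannot turn back to $c$, so it traverses this link completely, to another core. It returns along the link at $c'$, again traversed completely. The two links are different, since a link joins distinct cores and so does not have both ends in $Q_\xi$. For item 3, a $G$-geodesic between two vertices of $Q_\xi$ that leaves $Q_\xi$ would have to return, not at the same corner (a path does not repeat a vertex), hence at another corner, at cost at least $2T=20R>3R\ge\mathrm{diam}(Q)$, a contradiction. So it stays in $Q_\xi$. $\square$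

## 6. Replacing each gadget by a grid: part 1 of the theorem

Let $P$ be obtained from $G$ by replacing each $Q_\xi$ by the integer grid graph on $\{0,\dots,R\}\times\{0,\dots,\ell\}$, with the links at the same corners. The corners lie on the outer cycle of the grid in the same clockwise order as the links around $\xi$, so $P$ can be drawn in the plane by blowing up each crossing of $\Gamma$ to a small grid. Thus $P$ is planar, and it is connected. Lemma 4 holds for $P$ with grids in place of gadgets, by the same proof, because $R+\ell<2T$; in particular each grid is isometric in $P$.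

Let $\psi:V(G)\to V(P)$ be the coordinatewise floor on each $Q_\xi$ and the identity elsewhere. It is surjective and fixes all corners.

**Step 1: one gadget.** The purpose is to compare distances inside $Q_\xi$. For $a,b\in Q_\xi$ let $\rho=d_P(\psi a,\psi b)=\|\lfloor a\rfloor-\lfloor b\rfloor\|_1$. In each coordinate the floors change the difference by less than $1$, so $|\rho-\|a-b\|_1|<2$. By (2), (4) and Lemma 4,
$$\rho\le\|a-b\|_1+2\le d_G(a,b)+2,\qquad d_G(a,b)\le L_0\|a-b\|_1+2\le L_0(\rho+2)+2\le L_0\rho+5.\tag{5}$$

**Step 2: cutting geodesics.** The purpose is to see that the errors in (5) are incurred rarely. A geodesic of $G$ that leaves a gadget does not come back to it: not at the same corner, since it is a path, and not at another corner, since that costs at least $2T$, more than the diameter of the gadget. The same holds for geodesics of $P$ and grids. So a geodesic consists of portions in links and hubs, which are common to $G$ and $P$, and $h$ maximal gadget (grid) portions, all in different gadgets. Between two consecutive ones it has length at least $T$ by Lemma 4. Hence $h\le1+\lambda/T$, where $\lambda$ is its length.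 The ends of a gadget portion are corners or ends of the geodesic.

**Step 3: both inequalities.** Let $u,v\in V(G)$. In a $G$-geodesic from $u$ to $v$, replace each gadget portion from $a$ to $b$ by a grid geodesic from $\psi a$ to $\psi b$; as $\psi$ fixes corners, the pieces fit together into a walk from $\psi u$ to $\psi v$. Each replacement costs at most $2$ extra, so
$$d_P(\psi u,\psi v)\le d_G(u,v)+2h\le\big(1+\tfrac2T\big)d_G(u,v)+2 .$$
Conversely, take a $P$-geodesic from $\psi u$ to $\psi v$. Replace each grid portion by a gadget geodesic, where an end of the portion that is an end $\psi u$ or $\psi v$ of the whole geodesic is replaced by $u$ or $v$, and any other end is a corner and stays. By (5) a portion of length $\rho$ becomes one of length at most $L_0\rho+5$, so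
$$d_G(u,v)\le L_0\,d_P(\psi u,\psi v)+5h\le\big(L_0+\tfrac5T\big)d_P(\psi u,\psi v)+5 .$$
Since $T=20k\ell\ge 10k=10/\delta$, we have $\frac2T\le\delta$ and $L_0+\frac5T\le1+\frac\delta2+\frac\delta2=1+\delta$. Put $L=1+\delta=1+\frac1k$. Then $d_P(\psi u,\psi v)\le L\,d_G(u,v)+5$, and $d_P(\psi u,\psi v)\ge\frac1L(d_G(u,v)-5)\ge\frac1Ld_G(u,v)-5$. As $\psi$ is surjective, it is a $(1+\frac1k,5)$-quasi-isometry, which proves part 1. $\square$

## 7. Real edge lengths: where the quadrangle inequality alone gives nothing

For part 2 one would first try to contradict the inequality $f(i,j)+f(i',j')\le f(i,j')+f(i',j)$ of Section 3 directly: find four points in the gadget whose $N$-distances violate it by more than the additive error. No such points exist on the two vertical sides. By (3), with $f(i,j)=N\big((R,j)-(0,i)\big)$ and integers $0\le i,j\le\ell$, we have $f(i,j)=L_0R+\frac{(i-j)^2}{2\delta R}$, so all masses are equal to $\frac1{\delta R}>0$. The inequality holds strictly. Nor would a cleverer inequality between real distances help, as the following shows.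

**Remark (weighted planar graphs).** Let $\chi$ be the number of gadgets, which depends on $t$ but not on $\ell$. Then $G$ is $(1,2\chi+1)$-quasi-isometric to a finite planar graph with positive real edge lengths.

To see this, draw in each rectangle all segments between points of $Q$, make all crossing points vertices, and give each piece its $N$-length. Between points of $Q$ the resulting length metric is exactly $N$: a polygonal path has $N$-length at least the norm of its displacement, and the straight segment is present. Attach the links, with edges of length $1$, at the corners of the rectangles; the result $W$ is planar. As $2T$ exceeds every $N$-distance in a rectangle, geodesics of $G$ and of $W$ between vertices of $G$ visit each gadget at most once. Exchanging gadget portions and using (4), we get $d_W\le d_G\le d_W+2\chi$ on $V(G)$. Finally every vertex of $W$ is within distance $1$ of $V(G)$. Indeed, if it is not in $V(G)$, it lies inside a drawn segment and in a closed mesh square of side $\frac1{m_0}$; follow the segment to the boundary of the square (its ends are mesh points, so it gets there), and then a side of the square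 to a mesh point. The total length is at most $L_0\cdot\frac3{m_0}\le\frac{4.5}{12R}<1$.

So real-valued mass can be spread as thinly as one likes, and any proof of part 2 must use that the distances in $H$ are integers. The density per cell in our application will be $\kappa=M^2/(2\ell)$, with $M$ a fixed multiple of $C'$. For large $\ell$ it is far below $1$, and integer masses cannot be that uniform.

## 8. Near-geodesics, traces and hulls

For the rest of the proof of part 2, let $\phi:V(G)\to V(H)$ be a $(1,C')$-quasi-isometry with $C'\ge1$ an integer. All distances $d_H(\phi u,\phi v)$ are finite and every vertex of $H$ is within $C'$ of $\phi(V(G))$, so $H$ is connected. Put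
$$D=3C'+1\le4C',\qquad C_1=5C'+2\le7C',\qquad M=23C',\qquad n=\lfloor\ell/M\rfloor,$$
and assume $n\ge8$ until the last step of Section 11. Then
$$2C_1+2D\le22C'<M,\qquad C'\le D<M\le\ell\le R.\tag{6}$$
In each $Q_\xi$ let $v_i=(0,iM)$ and $u_j=(R,jM)$ for $1\le i,j\le n-1$. Since $nM\le\ell$, each of these points is at $\ell_1$-distance at least $M$ from all four corners.

The first lemma locates points that are almost on a geodesic from the left side to the right side: near the left side their height is close to that of the left end, and similarly on the right.

**Lemma 5 (near-geodesics).** Let $v=(0,s)$, $u=(R,\tau)$ with $0\le s,\tau\le\ell$, and let $g=(x,y)\in Q_\xi$ satisfy $N(g-v)+N(u-g)\le N(u-v)+C_1$. Then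
$$|y-s|\le2C_1+\delta x,\qquad|y-\tau|\le2C_1+\delta(R-x).\tag{7}$$

**Proof.** Let $q=(\tau-s)/(\delta R)$. As $|\tau-s|\le\ell=\delta R/2$, we have $|q|\le\frac12$. Let $\beta=1+\frac\delta2(1-q^2)$. By the computation before (3), $\theta=q$ attains the maximum in $N(u-v)$, so $N(u-v)=\beta R+q(\tau-s)$. Using $\theta=q$ as a competitor, $N(u-g)\ge\beta(R-x)+q(\tau-y)$; and $N(g-v)\ge x+|y-s|$ by (2). Therefore
$$C_1\ge x+|y-s|+\beta(R-x)+q(\tau-y)-\beta R-q(\tau-s)=|y-s|-q(y-s)-(\beta-1)x\ge\tfrac12|y-s|-\tfrac\delta2x ,$$
which is the first inequality. For the second, use $N(g-v)\ge\beta x+q(y-s)$ and $N(u-g)\ge(R-x)+|y-\tau|$: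
$$C_1\ge\beta x+q(y-s)+(R-x)+|y-\tau|-\beta R-q(\tau-s)=|y-\tau|+q(y-\tau)-(\beta-1)(R-x),$$
and the right side is at least $\frac12|y-\tau|-\frac\delta2(R-x)$. $\square$

Next we pull paths of $H$ back to $G$.

**Definition (trace).** For a path $X$ in $H$, let $\mathrm{tr}(X)$ be the set of all $g\in V(G)$ with $d_H(\phi(g),h)\le C'$ for some $h\in V(X)$.

**Lemma 6 (traces stay in the gadget).** Let $v=v_i$ and $u=u_j$ in $Q_\xi$, and let $X$ be an $H$-geodesic from $\phi(v)$ to $\phi(u)$. Then $\mathrm{tr}(X)\subseteq Q_\xi$, and every $g\in\mathrm{tr}(X)$ satisfies (7) with $s=iM$ and $\tau=jM$.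

**Proof.** Let $g\in\mathrm{tr}(X)$, with $h\in V(X)$ as in the definition. Then $d_G(v,g)\le d_H(\phi v,\phi g)+C'\le d_H(\phi v,h)+2C'$, and likewise $d_G(g,u)\le d_H(h,\phi u)+2C'$. As $h$ is on the geodesic $X$,
$$d_G(v,g)+d_G(g,u)\le d_H(\phi v,\phi u)+4C'\le d_G(v,u)+5C'.\tag{8}$$
If $g\in Q_\xi$, then (4) and Lemma 4 turn (8) into $N(g-v)+N(u-g)\le N(u-v)+2+5C'=N(u-v)+C_1$, and Lemma 5 gives (7).

Suppose $g\notin Q_\xi$. Let $c$ be the last vertex of $Q_\xi$ on a $G$-geodesic from $v$ to $g$, and $c'$ the first vertex of $Q_\xi$ on a $G$-geodesic from $g$ to $u$. Both are corners. If $c\ne c'$, then going from $c$ via $g$ to $c'$ is a walk as in item 2 of Lemma 4, so by (8) and (6)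
$$20R=2T\le d_G(v,u)+5C'\le3R+5R,$$
which is false. If $c=c'$, then $d_G(v,c)+d_G(c,u)\le d_G(v,g)+d_G(g,u)\le d_G(v,u)+5C'$, so, exactly as for $g\in Q_\xi$, (7) holds for the point $c$. If $c$ is a left corner, its first coordinate is $0$, and (7) puts it within $2C_1<M$ of $v$; if $c$ is a right corner, (7) puts it within $2C_1<M$ of $u$. But $v$ and $u$ are at distance at least $M$ from all corners. $\square$

Finally we push connected sets of $G$ forward to connected sets of $H$.

**Definition (hull).** For each edge $gg'$ of $G$ fix an $H$-geodesic between $\phi(g)$ and $\phi(g')$; its length is at most $1+C'$. For $S\subseteq V(G)$ let $\mathrm{hull}(S)$ be the set of vertices consisting of $\phi(S)$ and the chosen geodesics for the edges of $G[S]$.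

If $G[S]$ is connected then $\mathrm{hull}(S)$ is connected in $H$. Each vertex of $\mathrm{hull}(S)$ is within $\frac{1+C'}2$ of $\phi(S)$, because it is that close to one end of its geodesic. For example, if $G$ is a path, $\phi$ sends consecutive vertices to vertices of $H$ at distance at most $1+C'$, and the hull fills in the gaps.

**Lemma 7.** Let $S,S'\subseteq V(G)$ and let $X,X'$ be paths of $H$.

1. If $\mathrm{hull}(S)\cap\mathrm{hull}(S')\ne\emptyset$, then $d_G(S,S')\le D$.
2. If $\mathrm{hull}(S)$ meets $X$, then $d_G(g,S)\le D$ for some $g\in\mathrm{tr}(X)$.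
3. If $X$ and $X'$ share a vertex, then $\mathrm{tr}(X)\cap\mathrm{tr}(X')\ne\emptyset$.

**Proof.** In item 1 a common vertex is within $\frac{1+C'}2$ of some $\phi(g)$ and some $\phi(g')$ with $g\in S$, $g'\in S'$; so $d_H(\phi g,\phi g')\le1+C'$ and $d_G(g,g')\le1+2C'\le D$. In item 2 let $h$ be a common vertex. There is $g\in V(G)$ with $d_H(\phi g,h)\le C'$, so $g\in\mathrm{tr}(X)$, and there is $s\in S$ with $d_H(\phi s,h)\le\frac{1+C'}2$. Thus $d_G(g,s)\le C'+\frac{1+C'}2+C'\le3C'\le D$. In item 3 choose $g$ with $d_H(\phi g,h)\le C'$ for the common vertex $h$; it lies in both traces. $\square$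

## 9. A gadget in which the geodesics must cross

This lemma replaces the clean model of Section 3.

**Lemma 8 (crossing lemma).** If $H$ has no $K_t$ minor, there is a crossing $\xi$ such that in $Q_\xi$, for all $1\le i<i'\le n-1$ and $1\le j<j'\le n-1$, every $H$-geodesic from $\phi(v_i)$ to $\phi(u_{j'})$ meets every $H$-geodesic from $\phi(v_{i'})$ to $\phi(u_j)$.

The proof shows that otherwise each crossing of the drawing of $K_t$ could be resolved inside $H$, and $H$ would have a $K_t$ minor.

**Step 1: choosing geodesics and rails.** The purpose is to define the pieces from which each edge of $K_t$ will be built. Suppose the lemma fails. For each crossing $\xi$ choose $i<i'$, $j<j'$ (depending on $\xi$) and disjoint geodesics $X_\xi$ from $\phi(v_i)$ to $\phi(u_{j'})$ and $Y_\xi$ from $\phi(v_{i'})$ to $\phi(u_j)$. Let $e$ be the edge of $K_t$ using $BL,TR$ of $Q_\xi$, and $e'$ the one using $TL,BR$. Assign to $e$ the geodesic $X_\xi$ and the rails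
$$\Lambda_-=\{0\}\times[0,iM],\qquad P_+=\{R\}\times[j'M,\ell],$$
and to $e'$ the geodesic $Y_\xi$ and the rails
$$\Lambda_+=\{0\}\times[i'M,\ell],\qquad P_-=\{R\}\times[0,jM],$$
meaning the vertices of $Q_\xi$ in these sets. So $e$ enters at $BL$, climbs the rail to $v_i$, is carried in $H$ by $X_\xi$ to $\phi(u_{j'})$, and climbs to $TR$; while $e'$ descends from $TL$ to $v_{i'}$, is carried by $Y_\xi$ to $\phi(u_j)$, and descends to $BR$. Rails are connected in $G$, since consecutive mesh points on a vertical line are at $N$-distance $\frac1{m_0}\le1$, and they contain their corners. Rails of $e$ and rails of $e'$ in $Q_\xi$ are at $d_G$-distance at least $M>D$: on the same side their heights differ by at least $(i'-i)M$ or $(j'-j)M$, on opposite sides their first coordinates differ by $R\ge M$, and $\|\cdot\|_1\le N\le d_G$ on $Q_\xi$.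

**Step 2: the sets $E_e$ and $B_z$.** The purpose is to define the candidate minor. For an edge $e$ of $K_t$ let $U_e$ be the union of all its rails and all its links, where in each link we delete the vertices at link-distance less than $R$ from a hub end. Let $E_e\subseteq V(H)$ be the union of $\mathrm{hull}(U_e)$ and all geodesics assigned to $e$. For a hub $z$ let $B_z=\mathrm{hull}(\mathrm{Ball}(z,R))$, where $\mathrm{Ball}(z,R)$ is the set of vertices of $G$ at distance at most $R$ from $z$; it is connected, so $B_z$ is connected.

$E_e$ is connected. Follow $e$ from one hub to the other. The shortened first link, together with the rail at the corner it reaches (if $e$ has a crossing), is connected in $G[U_e]$, so its hull is connected. The geodesic assigned at this crossing starts at the $\phi$-image of the far end of that rail and ends at the $\phi$-image of the start of the other rail of $e$ in this gadget. That rail, the next link and the next rail are again connected in $G[U_e]$; and so on to the last link. If $e$ has no crossing, $U_e$ is a single subpath of length $T-2R>0$ of its link.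

If $z$ is an end of $e$, the vertex at distance $R$ from $z$ on the first link of $e$ lies in $U_e$ and in $\mathrm{Ball}(z,R)$, so $E_e\cap B_z\ne\emptyset$.

**Step 3: rails against geodesics.** The claim is that $\mathrm{tr}(X_\xi)$ is at distance greater than $D$ from the rails of $e'$ in $Q_\xi$, and $\mathrm{tr}(Y_\xi)$ from the rails of $e$. Let $g=(x_0,y_0)\in\mathrm{tr}(X_\xi)$, let $w$ be in a rail of $e'$ in $Q_\xi$, and suppose $d_G(g,w)\le D$, so that $\|g-w\|_1\le D$.

If $w=(0,y')\in\Lambda_+$, then $x_0\le D$ and $|y_0-y'|\le D$, and (7) gives $|y_0-iM|\le2C_1+\delta x_0\le2C_1+D$. As $y'\ge i'M\ge(i+1)M$, we get $M\le y'-iM\le2C_1+2D<M$ by (6), a contradiction. If $w=(R,y')\in P_-$, then $R-x_0\le D$, $|y_0-y'|\le D$, and (7) gives $|y_0-j'M|\le2C_1+D$. As $y'\le jM$, we get $M\le j'M-y'\le2C_1+2D<M$, a contradiction.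

Now let $g=(x_0,y_0)\in\mathrm{tr}(Y_\xi)$ be within $D$ of a vertex $w$ in a rail of $e$. If $w=(0,y')\in\Lambda_-$, then $y'\le iM$ and $|y_0-i'M|\le2C_1+D$, so $M\le i'M-y'\le2C_1+2D<M$. If $w=(R,y')\in P_+$, then $y'\ge j'M$ and $|y_0-jM|\le2C_1+D$, so $M\le y'-jM\le2C_1+2D<M$. Both are contradictions.

**Step 4: $d_G(U_e,U_f)>D$ for distinct edges $e,f$ of $K_t$.** Suppose a path $\pi$ of length at most $D$ joins $a\in U_e$ to $b\in U_f$. Every vertex of $U_e$ is at distance at least $R>D$ from every hub: for vertices in gadgets by item 1 of Lemma 4, and for a vertex in a link because a path to a hub either runs along the link to that hub, with length at least $R$, or first reaches another core, at distance at least $T$ from that hub. So $\pi$ contains no hub. As its length is less than $T$, it meets at most one gadget.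

If $\pi$ meets no gadget, it stays in the interior of one link. Since $a\in U_e$ and $b\in U_f$ lie there, this link belongs to both $e$ and $f$, a contradiction. Otherwise $\pi$ meets exactly one gadget $Q_\xi$. If $a\notin Q_\xi$, then $a$ is interior to a link of $e$, and $\pi$ leaves this link through an end that is neither a hub nor in another gadget, hence through a corner of $Q_\xi$; this corner belongs to a rail of $e$. So $\pi$ contains a vertex of $U_e\cap Q_\xi$, and likewise one of $U_f\cap Q_\xi$. These sets consist of the rails of $e$ and of $f$ in $Q_\xi$, so $e$ and $f$ are the two edges crossing at $\xi$, and they have rails at distance at most $D$, contrary to Step 1.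

**Step 5: a geodesic assigned to $e$ against $U_f$, $f\ne e$.** Let $X$ be the geodesic assigned to $e$ at $\xi$. The claim is that $d_G(g,b)>D$ for all $g\in\mathrm{tr}(X)$ and $b\in U_f$. Suppose not. By Lemma 6, $g\in Q_\xi$. A path of length at most $D<T$ from $g$ to $b$ reaches no other core. So either $b\in Q_\xi$, or $b$ is interior to a link of $f$ which the path enters through a corner of $Q_\xi$; this corner is an end of a link of $f$, so it is in $U_f$. In both cases some $w\in U_f\cap Q_\xi$ has $d_G(g,w)\le D$. Then $f$ passes through $\xi$, so it is the other edge at $\xi$, and $w$ is in one of its rails, contradicting Step 3.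

**Step 6: balls.** The purpose is to separate the hubs from everything else. Hubs are pairwise at distance at least $T$, so distinct balls are at distance at least $T-2R=8R>D$. Every gadget is at distance at least $T-R>D$ from every ball. If $z$ is not an end of $e$, every vertex of $U_e$ is at distance at least $T$ from $z$: for a vertex in a gadget by Lemma 4; for an interior vertex of a link of $e$ because any path to $z$ leaves the link through an end, which lies in a core other than $z$. So $d_G(U_e,\mathrm{Ball}(z,R))\ge T-R>D$.

**Step 7: the minor.** We transfer the separations to $H$ with Lemma 7. The sets $B_z$ are pairwise disjoint, by item 1 and Step 6. If $z$ is not an end of $e$, then $E_e\cap B_z=\emptyset$: the hull of $U_e$ misses $B_z$ by item 1 and Step 6, and a geodesic assigned to $e$ at $\xi$ misses $B_z$ by item 2, since its trace lies in $Q_\xi$, at distance greater than $D$ from the ball. For $e\ne f$ we have $E_e\cap E_f=\emptyset$: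

- the two hulls are disjoint by item 1 and Step 4;
- a hull and a geodesic are disjoint by item 2 and Step 5;
- two geodesics at different crossings are disjoint by item 3, since their traces lie in different gadgets;
- two geodesics at the same crossing $\xi$ are $X_\xi$ and $Y_\xi$, disjoint by choice.

For each edge $e=zz'$ of $K_t$, a shortest path inside the connected set $E_e$ from $B_z$ to $B_{z'}$ has interior disjoint from all the sets $B$: from $B_z$ and $B_{z'}$ by minimality, and from the others because $E_e$ misses them. These paths are pairwise disjoint. With the $t$ disjoint connected sets $B_z$ they form a $K_t$ minor of $H$, a contradiction. This proves Lemma 8. $\square$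

## 10. Discrepancy of points in the unit square

**Lemma 9 (Schmidt; proof after Halász).** Let $\mathcal S$ be a multiset of $K\ge1$ points of $[0,1)^2$, and let $\Delta(x,y)=|\mathcal S\cap[0,x)\times[0,y)|-Kxy$. Then
$$\sup_{[0,1)^2}|\Delta|\ge\frac{\log_2K}{4096}.$$

We bound $\sup|\Delta|$ from below by integrating $\Delta$ against a function with small $L^1$ norm that correlates with $\Delta$ at many scales.

**Step 1: one scale.** The purpose is to find a function of each shape that detects the term $-Kxy$. Choose $\kappa_0\in\mathbb N$ with $2K\le2^{\kappa_0}<4K$. All dyadic intervals are half-open subintervals of $[0,1)$. For a dyadic interval $I$ let $h_I=-1$ on its left half and $+1$ on its right half. For $0\le\rho\le\kappa_0$ consider the $2^{\kappa_0}$ dyadic boxes of size $2^{-\rho}\times2^{-(\kappa_0-\rho)}$, which tile the square. At most $K\le2^{\kappa_0-1}$ of them contain points of $\mathcal S$, so at least $2^{\kappa_0-1}$ are empty. Let $f_\rho=-h_I(x)h_J(y)$ on each empty box $I\times J$ of this shape, and $f_\rho=0$ elsewhere.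

If $I\times J$ is any dyadic box containing no point of $\mathcal S$, then
$$\int_{I\times J}h_I(x)h_J(y)\,\Delta(x,y)\,dx\,dy=-K\,\frac{|I|^2}4\cdot\frac{|J|^2}4 .\tag{9}$$
Indeed, a point $(p_1,p_2)$ of $\mathcal S$ contributes $\int_Ih_I\mathbf 1_{x>p_1}dx\cdot\int_Jh_J\mathbf 1_{y>p_2}dy$. If $p_1\notin I$ the indicator is constant on $I$, up to a single point, and the first factor is $0$; similarly for $p_2$. So only points in $I\times J$ could contribute, and there are none. For the term $-Kxy$ note that $\int_Ixh_I\,dx=\frac{|I|}2\cdot\frac{|I|}2=\frac{|I|^2}4$, since the right half is the left half shifted by $\frac{|I|}2$. Summing (9) over at least $2^{\kappa_0-1}$ empty boxes of area $2^{-\kappa_0}$,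
$$\int f_\rho\,\Delta\ge2^{\kappa_0-1}\cdot\frac{K\,2^{-2\kappa_0}}{16}=\frac{K2^{-\kappa_0}}{32}.\tag{10}$$

**Step 2: products of different scales.** The purpose is to show that products of the $f_\rho$ have integral $0$ and small correlation with $\Delta$. Let $\rho_1<\dots<\rho_j$ with $j\ge2$, and let $I\times J$ be a dyadic box of size $2^{-\rho_j}\times2^{-(\kappa_0-\rho_1)}$. For each $i$ it lies in a single box $I_i\times J_i$ of size $2^{-\rho_i}\times2^{-(\kappa_0-\rho_i)}$. If one of these boxes is not empty, the product $f_{\rho_1}\cdots f_{\rho_j}$ vanishes on $I\times J$. Otherwise it equals $\pm\prod_ih_{I_i}(x)h_{J_i}(y)$ there. For $i<j$ the interval $I$ is strictly smaller than $I_i$, so it lies in one half of it and $h_{I_i}$ is constant on $I$; and $I_j=I$. Likewise $h_{J_i}$ is constant on $J$ for $i>1$, and $J_1=J$. So the product is $\pm h_I(x)h_J(y)$ on $I\times J$, and the box $I\times J$, being contained in an empty box, contains no points of $\mathcal S$. Hence the product has integral $0$. By (9), each such box contributes at most $\frac K{16}(|I||J|)^2$ to its integral against $\Delta$ in absolute value, and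 there are $1/(|I||J|)$ such boxes in the square, so
$$\Big|\int f_{\rho_1}\cdots f_{\rho_j}\,\Delta\Big|\le\frac K{16}|I||J|=\frac K{16}\,2^{-\kappa_0-(\rho_j-\rho_1)}.\tag{11}$$

The obvious test function is the sum $\sum_\rho f_\rho$. By (10) and $K2^{-\kappa_0}>\frac14$ its integral against $\Delta$ is at least $(\kappa_0+1)/128$. By Step 2 the $f_\rho$ are orthogonal, so $\int|\sum f_\rho|\le\big(\int(\sum f_\rho)^2\big)^{1/2}\le\sqrt{\kappa_0+1}$. This gives $\sup|\Delta|\ge\sqrt{\kappa_0+1}/128$. That is unbounded in $K$, so it would already answer the planar question. But it loses a square root compared with the lemma, because the $L^1$ norm of the sum is only controlled through its $L^2$ norm. A product keeps the $L^1$ norm bounded.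

**Step 3: the product.** The purpose is to get the full logarithm. Let $\gamma=\frac18$ and $F=\prod_{\rho=0}^{\kappa_0}(1+\gamma f_\rho)-1$. The product is nonnegative. When it is expanded, each $f_\rho$ has integral $0$, as does each product of at least two of them, so the integral of the product is $1$ and $\int|F|\le2$. In $\int F\Delta$ the linear terms give at least $\gamma(\kappa_0+1)\frac{K2^{-\kappa_0}}{32}=(\kappa_0+1)\frac{K2^{-\kappa_0}}{256}$, by (10). Group the terms with $j\ge2$ factors by $\rho_1$ and $s=\rho_j-\rho_1\ge1$. Each of the $s-1$ indices strictly between may or may not occur, so for given $\rho_1,s$ the coefficients add up to $\gamma^2(1+\gamma)^{s-1}$. By (11) these terms contribute in absolute value at most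
$$(\kappa_0+1)\sum_{s\ge1}\gamma^2(1+\gamma)^{s-1}\frac{K2^{-\kappa_0-s}}{16}=(\kappa_0+1)\frac{K2^{-\kappa_0}}{16}\cdot\frac{\gamma^2}{1-\gamma}=(\kappa_0+1)\frac{K2^{-\kappa_0}}{896}.$$
Here $\sum_{s\ge1}(1+\gamma)^{s-1}2^{-s}=\frac12\cdot\frac1{1-(1+\gamma)/2}=\frac1{1-\gamma}$, and $\frac{\gamma^2}{1-\gamma}=\frac1{56}$. Since $\frac1{256}-\frac1{896}=\frac{2.5}{896}\ge\frac1{512}$ and $K2^{-\kappa_0}>\frac14$,
$$2\sup|\Delta|\ge\int F\Delta\ge(\kappa_0+1)\frac{K2^{-\kappa_0}}{512}\ge\frac{\kappa_0+1}{2048}.$$
As $\kappa_0\ge\log_2K$, the lemma follows. $\square$

## 11. From distances in $H$ to a point set: part 2 of the theorem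

Let $\phi:V(G)\to V(H)$ be a $(1,C')$-quasi-isometry, $C'\ge1$ an integer, where $H$ has no $K_t$ minor. First suppose $n\ge8$, in the notation of Section 8. Take $\xi$ from Lemma 8, and for $v_i,u_j\in Q_\xi$ put
$$f(i,j)=d_H(\phi(v_i),\phi(u_j))\in\mathbb Z\qquad(1\le i,j\le n-1).$$

**Step 1: nonnegative integer masses.** The purpose is to recover the quadrangle inequality of Section 3. For $i<i'$ and $j<j'$ take geodesics from $\phi(v_i)$ to $\phi(u_{j'})$ and from $\phi(v_{i'})$ to $\phi(u_j)$. By Lemma 8 they have a common vertex $h$, and
$$f(i,j)+f(i',j')\le d_H(\phi v_i,h)+d_H(h,\phi u_j)+d_H(\phi v_{i'},h)+d_H(h,\phi u_{j'})=f(i,j')+f(i',j).$$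
Let $m=n-2$. With $i'=\alpha+1$, $j'=\beta+1$ this says that
$$\mu_{\alpha\beta}=f(\alpha,\beta+1)+f(\alpha+1,\beta)-f(\alpha,\beta)-f(\alpha+1,\beta+1)\qquad(1\le\alpha,\beta\le m)$$
are nonnegative integers. Formula (1) holds for them.

**Step 2: the mass of every box is close to its area times $\kappa$.** By (4) and Lemma 4, $d_G(v_i,u_j)$ lies between $N(u_j-v_i)$ and $N(u_j-v_i)+2$, so $|f(i,j)-N(u_j-v_i)-1|\le C'+1$. As $|i-j|M\le\ell\le\delta R$, (3) gives
$$N(u_j-v_i)=L_0R+\frac{(i-j)^2M^2}{2\delta R}.$$
Since $(i-j')^2+(i'-j)^2-(i-j)^2-(i'-j')^2=2(i'-i)(j'-j)$, and the constants $L_0R$ and $1$ cancel in the right side of (1), we get for $1\le i<i'\le m+1$ and $1\le j<j'\le m+1$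
$$\Big|\sum_{i\le\alpha<i',\ j\le\beta<j'}\mu_{\alpha\beta}-\kappa(i'-i)(j'-j)\Big|\le4(C'+1)\le8C',\qquad\kappa=\frac{M^2}{\delta R}=\frac{M^2}{2\ell}.\tag{12}$$
From $nM\le\ell<(n+1)M$ we have
$$\frac M{2(n+1)}<\kappa\le\frac M{2n}.\tag{13}$$

**Step 3: the point set.** The purpose is to rescale the masses into the unit square and count them. Let $\mathcal S$ consist of $\mu_{\alpha\beta}$ copies of the point $\big(\frac{\alpha-1/2}m,\frac{\beta-1/2}m\big)$ for $1\le\alpha,\beta\le m$. This makes sense precisely because the $\mu_{\alpha\beta}$ are nonnegative integers. Let $K=|\mathcal S|$. By (12) for the full box, $|K-\kappa m^2|\le8C'$. For $n\ge8$ we have $(n-2)^2/(n+1)\ge n/2$, because this amounts to $n^2-9n+8=(n-1)(n-8)\ge0$. With (13),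
$$K\ge\frac{M(n-2)^2}{2(n+1)}-8C'\ge\frac{Mn}4-8C'=C'(5.75\,n-8)\ge n .$$

**Step 4: its discrepancy is $O(C')$.** Let $x,y\in[0,1)$, and let $a$ be the number of $\alpha\in\{1,\dots,m\}$ with $\frac{\alpha-1/2}m<x$, that is, $\alpha<mx+\frac12$; define $b$ in the same way from $y$. Since $mx<m$, every positive integer below $mx+\frac12$ is at most $m$, so $a=\lceil mx+\frac12\rceil-1$. Hence $0\le a\le m$ and $|a-mx|\le\frac12$, and likewise for $b$. Consequently
$$|ab-m^2xy|\le a|b-my|+my|a-mx|\le\tfrac m2+\tfrac m2=m .$$
The number $Z=|\mathcal S\cap[0,x)\times[0,y)|$ is the sum of $\mu_{\alpha\beta}$ over $\alpha\le a$, $\beta\le b$, so $|Z-\kappa ab|\le8C'$ by (12) with $i=j=1$, $i'=a+1$, $j'=b+1$ (if $a=0$ or $b=0$, both $Z$ and $\kappa ab$ are $0$). Using (13) for $\kappa m\le\frac M2$,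
$$|Z-Kxy|\le|Z-\kappa ab|+\kappa|ab-m^2xy|+xy|\kappa m^2-K|\le8C'+\kappa m+8C'\le16C'+\tfrac M2\le28C'.$$
By Lemma 9, $28C'\ge\log_2K/4096\ge\log_2n/4096$, that is,
$$\log_2n\le114688\,C'.$$

**Step 5: back to $\ell$.** If $n\ge8$, then $\ell<(n+1)M\le2nM=46C'n$, so
$$\log_2\ell\le6+C'+114688\,C'\le115000\,C',$$
using $\log_246\le6$ and $\log_2C'\le C'$. If $n\le7$, then $\ell<8M=184C'$, so $\log_2\ell\le8+C'\le9C'$. In all cases $C'\ge\log_2\ell/115000$. This proves part 2 and Theorem 1. $\blacksquare$

## 12. Larger target classes and the size of $G_{t,k,\ell}$

**Proof of Corollary 2.** Since $K_t$-minor-free implies $K_{t+1}$-minor-free, we may assume $t\ge5$. Let $L>1$, $C\ge5$, and choose $k$ with $1+\frac1k\le L$. By part 1, each $G_{t,k,\ell}$ is $(L,C)$-quasi-isometric to a finite connected planar graph, hence to a member of $\mathcal D$. If all of them were $(1,C')$-quasi-isometric to members of $\mathcal D$, which have no $K_t$ minor, then, after enlarging $C'$ to an integer at least $1$, part 2 would give $\log_2\ell\le115000\,C'$ for all $\ell\ge2$, which is false.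

For the size, a gadget has $(12R^2+1)(12R\ell+1)$ vertices, which is $O_k(\ell^4)$ because $R=2k\ell$. The numbers of hubs, gadgets and links depend only on $t$, and each link has length $T=20k\ell$. So $|V(G_{t,k,\ell})|=O_{t,k}(\ell^4)$ and $\log|V(G)|\le4\log\ell+O_{t,k}(1)$. A real additive error $C'$ can be replaced by an integer that is at least $1$ and at most $C'+1$, so part 2 gives $C'\ge\log_2\ell/115000-1$. Hence, for fixed $t,k$ and $\ell\to\infty$, the necessary additive error is $\Omega_{t,k}(\log|V(G)|)$. $\square$
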